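# An uncountable solvable group that is not a countable increasing union of proper subgroups

We work in ZFC. $\mathbb N=\{0,1,2,\dots\}$, and modules are left modules.

## Chains of subgroups, bounded actions, and solvable groups

**Definition 1 (cofinality).** A group $G$ *has cofinality $\omega$* if it is the union of a strictly increasing sequence $H_0\subsetneq H_1\subsetneq H_2\subsetneq\cdots$ of proper subgroups. Otherwise it *has cofinality $\neq\omega$*.

Example. The Prüfer group $C_{2^\infty}=\bigcup_n C_{2^n}$ has cofinality $\omega$. A finitely generated group has cofinality $\ne\omega$: if $G=\bigcup H_n$ is an increasing union, a finite generating set lies in one $H_n$, so $H_n=G$. A countable group $\{g_0,g_1,\dots\}$ that is not finitely generated has cofinality $\omega$, because it is the increasing union of the proper subgroups $\langle g_0,\dots,g_n\rangle$. So for countable groups, cofinality $\ne\omega$ means exactly "finitely generated".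

In the last example we used a harmless convention that will return often. If $G$ is the union of a *weakly* increasing sequence of proper subgroups, the sequence never becomes constant (its final value would be $G$), so it has a strictly increasing subsequence with the same union. The same holds for modules and submodules. Also, cofinality $\neq\omega$ passes to quotients: a chain of proper subgroups of $G/K$ with union $G/K$ pulls back to such a chain in $G$.

**Definition 2 (two boundedness properties).** A group $G$ is *strongly bounded* if every isometric action of $G$ on a metric space has bounded orbits. It is *Cayley bounded* if for every generating subset $U$ the Cayley graph of $G$ with respect to $U$ has finite diameter.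

Example. Finite groups have both properties. The group $\mathbb Z$ has neither: it acts on $\mathbb R$ by translations, and its Cayley graph with respect to $\{1\}$ is a line. Still, $\mathbb Z$ has cofinality $\ne\omega$.

Strong boundedness implies the other two properties. First, $G$ acts by left multiplication on its own Cayley graph for $U$, and the orbit of $1$ is the whole vertex set, so if orbits are bounded the diameter is finite. Second, suppose $G=\bigcup H_n$ is a strictly increasing union of proper subgroups. Put $d(g,g)=0$ and $d(g,h)=1+\min\{n: g^{-1}h\in H_n\}$ for $g\ne h$. This is symmetric, and $g^{-1}k=(g^{-1}h)(h^{-1}k)$ gives $d(g,k)\le\max(d(g,h),d(h,k))$, so $d$ is a metric. It is left-invariant, and $d(1,g)\geq n+2$ when $g\notin H_n$, so the orbit of $1$ is unbounded.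

**Definition 3 (derived length).** Put $G'=[G,G]$, $G''=(G')'$, $G'''=(G'')'$, and so on. $G$ is *solvable* if some term of this series is trivial; the number of steps needed is the *derived length*. $G$ is *metabelian* if $G''=1$.

Example. $S_3$ has derived length 2 and $S_4$ has derived length 3 (through $A_4$ and the Klein four-group).

**Definition 4 (the lamplighter group).** Let $B=\bigoplus_{i\in\mathbb Z}\langle b_i\rangle$ with $b_i^2=1$, and let $Q=C_2\wr\mathbb Z=B\rtimes\langle s\rangle$ where $s$ has infinite order and $sb_is^{-1}=b_{i+1}$. Replacing each $\langle b_i\rangle$ by an infinite cyclic group gives $\mathbb Z\wr\mathbb Z$.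

Example of a computation: $sb_0s^{-1}b_0^{-1}=b_1b_0^{-1}$ is a nontrivial commutator. Since $b_i=s^ib_0s^{-i}$, both groups are generated by the two elements $s,b_0$. Both are metabelian, because $B$ is abelian with abelian quotient.

**Definition 5 (modules and split extensions).** Let $k=\mathbb F_2$ or $k=\mathbb Z$, let $Q$ be a group, and let $R=k[Q]$ be its group ring. An $R$-module $M$ is an abelian group (an $\mathbb F_2$-space if $k=\mathbb F_2$) with a linear action of $Q$. We form $M\rtimes Q$, with $qmq^{-1}=q\cdot m$. The $Q$-invariant subgroups of $M$ are exactly the $R$-submodules.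

Example. For $Q=\mathbb Z$ and $M=\mathbb F_2[\mathbb Z]$ with $\mathbb Z$ acting by shifts, $M\rtimes\mathbb Z$ is the lamplighter group.

**Definition 6 (virtually polycyclic).** A group is *polycyclic* if it has a finite subnormal series with cyclic factors, and *virtually polycyclic* if it has a polycyclic subgroup of finite index.

Example. $\mathbb Z^d$ is polycyclic. The lamplighter group is not virtually polycyclic: every subgroup of a virtually polycyclic group is finitely generated, and $B$ is not. We shall use the textbook facts that virtually polycyclic groups are finitely presented, and that $\mathbb ZP$ is left Noetherian for $P$ virtually polycyclic (P. Hall, 1954).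

**Definition 7 (cofinal families of countable sets).** Let $[\kappa]^{\le\aleph_0}$ be the set of countable subsets of $\kappa$, ordered by inclusion. A subset $\mathcal F$ of it is *cofinal* if every countable subset of $\kappa$ lies in a member of $\mathcal F$. The *cofinality* $\mathrm{cf}(\kappa)$ of an infinite cardinal is the least cardinality of an unbounded subset of $\kappa$.

Example. Every countable subset of $\omega_1$ is contained in a countable ordinal, so the countable ordinals form a cofinal family of size $\aleph_1$ in $[\omega_1]^{\le\aleph_0}$. Also $\mathrm{cf}(\aleph_1)=\aleph_1$ and $\mathrm{cf}(\aleph_\omega)=\omega$.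

We can now pose the question. An infinite solvable group is never strongly bounded, and (Khelif) it is never Cayley bounded. So of our three properties only cofinality $\neq\omega$ is left for infinite solvable groups. Countable groups are understood: there it means finitely generated. The problem, whose source is Yves de Cornulier, "Strongly bounded groups and infinite powers of finite groups", arXiv:math/0411466 (2004), is this.

> Is there an *uncountable* solvable group of cofinality $\neq\omega$?

The answer is yes. The complete results are as follows.

**Theorem 1.** Let $Q=C_2\wr\mathbb Z$ be the lamplighter group. There is an $\mathbb F_2[Q]$-module $M$ of cardinality $\aleph_1$ such that $G=M\rtimes Q$ has cofinality $\ne\omega$. The group $G$ is solvable with $G'''=1$, and every countable subset of $G$ lies in a 3-generator subgroup.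

**Theorem 2.** Let $G$ have a normal nilpotent subgroup $N$ with $G/N$ virtually polycyclic. Then $G$ has cofinality $\neq\omega$ if and only if $G$ is finitely generated. Consequently an uncountable solvable group of cofinality $\ne\omega$ has derived length at least 3, is not nilpotent-by-abelian-by-finite, and is not linear over any field. In particular $G$ in Theorem 1 has derived length exactly 3.

**Theorem 3.** The group in Theorem 1 can instead be taken as $M\rtimes(\mathbb Z\wr\mathbb Z)$ with $M$ free abelian of rank $\aleph_1$. It is torsion-free of derived length 3.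

**Theorem 4.** Let $\kappa$ be an uncountable cardinal.

(a) If the poset $([\kappa]^{\le\aleph_0},\subseteq)$ has a cofinal subset of size $\le\kappa$ (for example if $\kappa=\kappa^{\aleph_0}$, or $\kappa=\aleph_n$ with $1\le n<\omega$), then there is a solvable group of derived length 3 and cardinality $\kappa$ in which every countable subset lies in a 3-generator subgroup; it has cofinality $\neq\omega$.

(b) If $\mathrm{cf}(\kappa)=\omega$, every group of cardinality $\kappa$ has cofinality $\omega$.

Hence under GCH the uncountable cardinalities of solvable groups of cofinality $\ne\omega$ are exactly the $\kappa$ with $\mathrm{cf}(\kappa)>\omega$.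

## Vector spaces, and a dictionary between subgroups and submodules

**The smallest case by hand.** Let $V$ be an infinite-dimensional $\mathbb F_2$-space, as large as you like. Choose a basis and distinct basis vectors $e_0,e_1,e_2,\dots$ in it. Let $V_k$ be the set of vectors whose coordinates at $e_k,e_{k+1},\dots$ all vanish. Each $V_k$ is a proper subspace, $V_k\subsetneq V_{k+1}$, and $\bigcup V_k=V$ because a vector has only finitely many nonzero coordinates. So $V$ has cofinality $\omega$. Countably many coordinates suffice to build the chain; the size of $V$ does not matter.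

The next simplest groups are $M\rtimes Q$ with $Q$ finitely generated.

**Lemma 1.** Let $Q$ be finitely generated, $R=k[Q]$ with $k\in\{\mathbb F_2,\mathbb Z\}$, and $M$ an $R$-module. Then $M\rtimes Q$ has cofinality $\omega$ if and only if $M$ is the union of a strictly increasing sequence of proper submodules.

*Proof.* If $M=\bigcup M_n$ is such a union, then $M\rtimes Q=\bigcup (M_n\rtimes Q)$ is one too. Conversely let $M\rtimes Q=\bigcup H_n$ with $H_0\subsetneq H_1\subsetneq\cdots$ proper. Since $Q$ is finitely generated, $Q\le H_n$ for $n\ge n_0$. For such $n$ the subgroup $H_n\cap M$ is $Q$-invariant, so it is a submodule, and $H_n=(H_n\cap M)Q$. Hence the submodules $H_n\cap M$ $(n\ge n_0)$ are proper and strictly increasing, with union $M$. $\square$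

So we want an uncountable $R$-module that is not the union of a countable chain of proper submodules. If $Q$ is countable, an uncountable $M$ is certainly not finitely generated. We therefore ask: for which rings does "not finitely generated" already force a countable chain?

**Lemma 2 (Bass–Papp).** Over a left Noetherian ring, a direct sum $\bigoplus_n E_n$ of injective modules is injective.

*Proof.* By Baer's criterion it is enough to extend homomorphisms $J\to\bigoplus E_n$ from left ideals $J$ to $R$. As $J$ is finitely generated, the image lies in a finite partial sum, which is injective. $\square$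

**Lemma 3 (Rentschler).** Let $R$ be left Noetherian and let $M$ be an $R$-module that is not finitely generated. Then $M$ is the union of a strictly increasing sequence of proper submodules.

*Proof.* The aim is to imitate the coordinates at $e_0,e_1,\dots$ in the vector space case. Choose finitely generated submodules $F_0\subsetneq F_1\subsetneq\cdots$ of $M$, which is possible because no finitely generated submodule is all of $M$. Let $F=\bigcup F_n$ and let $E_n$ be an injective hull of $F/F_n\ne0$. Each element of $F$ lies in $F_n$ for all large $n$, so the maps $F\to F/F_n\subset E_n$ together give a map $\phi:F\to\bigoplus_nE_n$ into the direct *sum*. By Lemma 2 the target is injective, so $\phi$ extends to $\psi:M\to\bigoplus_nE_n$.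

Let $M_k=\psi^{-1}\big(\bigoplus_{n<k}E_n\big)$. These submodules increase and their union is $M$. Also $M_k\ne M$: the $E_k$-component of $\psi|_F$ is the nonzero map $F\to F/F_k\subset E_k$, so some element of $F$ has a nonzero $E_k$-component and is not in $M_k$. Pass to a strictly increasing subsequence. $\square$

With $R=\mathbb F_2$, $F_n=\mathrm{span}(e_0,\dots,e_{n-1})$ and $\psi$ chosen to kill the other basis vectors, $M_k$ is exactly the $V_k$ above.

## Noetherian group rings exclude derived length two

By Lemmas 1 and 3, a group $M\rtimes Q$ with $M$ uncountable and $Q$ polycyclic always has cofinality $\omega$. The following proof of Theorem 2 removes the splitting and then replaces "abelian kernel" by "nilpotent kernel".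

**Lemma 4.** Let $A$ be an abelian normal subgroup of $G$ with $P=G/A$ virtually polycyclic. If $G$ has cofinality $\neq\omega$, then $G$ is finitely generated.

*Proof.* **Step 1: replace the missing complement by a finitely generated subgroup.** $A$ is a $\mathbb ZP$-module by conjugation, and $\mathbb ZP$ is left Noetherian. Lifting finitely many generators of $P$ gives a finitely generated subgroup $L$ with $G=LA$. Put $A_0=L\cap A$. It is normalized by $L$, and by $A$ since $A$ is abelian, hence by $G$; so $A_0$ is a submodule of $A$.

**Step 2: show that $A_0$ is a finitely generated module.** We have $L/A_0\cong LA/A=P$, which is finitely presented. Let $\pi:F\to L$ be a surjection from a free group of finite rank. The kernel of $F\to L/A_0$ is the normal closure of a finite set, because finite presentability does not depend on the finite generating set. Applying $\pi$, we see that $A_0$ is the normal closure in $L$ of a finite set. Since $L$ acts on $A$ through its image $P$, this says that $A_0$ is a finitely generated $\mathbb ZP$-module.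

**Step 3: show that $A$ is a finitely generated module.** Suppose not. Then $A/A_0$ is not finitely generated either. By Lemma 3 applied to $A/A_0$, there are proper submodules $A_1\subsetneq A_2\subsetneq\cdots$ of $A$, all containing $A_0$, with union $A$. Put $H_n=LA_n$ for $n\ge1$. This is a subgroup because $A_n$ is normal in $G$. Since $A_n\le A$, the modular law gives $H_n\cap A=(L\cap A)A_n=A_0A_n=A_n$. So the $H_n$ are proper and strictly increasing, and their union is $LA=G$. This contradicts cofinality $\ne\omega$.

**Step 4: conclude.** $A$ is generated as a module by a finite set $X$, and $L$ maps onto $P$; so $A\le\langle L,X\rangle$ and $G=LA=\langle L,X\rangle$ is finitely generated. $\square$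

**Lemma 5.** If $N$ is nilpotent and $H\le N$ satisfies $HN'=N$, then $H=N$.

*Proof.* Suppose $H\neq N$. With $Z_i$ the upper central series, $HZ_i$ is normal in $HZ_{i+1}$, because $[Z_{i+1},N]\le Z_i$. So there is a subnormal series from $H$ to $N$. Its last proper term $K\supseteq H$ is a proper normal subgroup of $N$. The group $N/K$ is nilpotent and nontrivial, so it differs from its derived subgroup; that is, $KN'\ne N$. Hence $HN'\neq N$. $\square$

*Proof of Theorem 2.* **Step 1: the equivalence.** Finitely generated groups have cofinality $\neq\omega$. Conversely let $G$ have cofinality $\ne\omega$, with $N$ as in the theorem. The quotient $G/N'$ has cofinality $\neq\omega$. Lemma 4, applied to $G/N'$ and its abelian normal subgroup $N/N'$ with quotient $G/N$, shows that $G/N'$ is finitely generated. So $G=LN'$ with $L$ finitely generated. As $N'\le N$, the modular law gives $N=(L\cap N)N'$, and Lemma 5 gives $L\cap N=N$. Thus $N\le L$ and $G=LN'=L$ is finitely generated.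

**Step 2: nilpotent-by-(abelian-by-finite) groups.** Let $G$ have cofinality $\ne\omega$ and let $N\trianglelefteq G$ be nilpotent with $G/N$ abelian-by-finite. The quotient $G/N$ has cofinality $\neq\omega$ and an abelian normal subgroup with finite quotient, so it is finitely generated by Lemma 4. Its abelian subgroup of finite index is then finitely generated too, so $G/N$ is virtually polycyclic. By Step 1, $G$ is finitely generated, hence countable.

**Step 3: derived length at most 2.** If $G''=1$, take $N=G'$ in Step 2. So an uncountable group of derived length $\le2$ has cofinality $\omega$.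

**Step 4: (nilpotent-by-abelian)-by-finite groups.** Let $A\trianglelefteq G$ have finite index, let $N\trianglelefteq A$ be nilpotent and $A/N$ abelian. (A finite-index subgroup can be replaced by its normal core $A_1$, with $N\cap A_1$ in place of $N$, so normality costs nothing.) Then $A'\le N$ is nilpotent. It is characteristic in $A$, so normal in $G$, and $G/A'$ is abelian-by-finite. Step 2 applies to $A'$: if $G$ has cofinality $\ne\omega$, it is countable.

**Step 5: linear groups.** By Mal'cev, a solvable linear group has a normal subgroup $A$ of finite index that is triangularizable over the algebraic closure. Then $A'$ consists of unipotent upper triangular matrices in a suitable basis, so it is nilpotent, and Step 4 applies with $N=A'$.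

Steps 2–5 give the stated consequences. If $G$ is uncountable of cofinality $\ne\omega$ with $G'''=1$, as in Theorem 1, its derived length is therefore exactly 3. $\blacksquare$

Theorem 2 tells us where to look. If $G=M\rtimes Q$ with $M$ abelian and $Q$ finitely generated metabelian, then $Q$ must not be virtually polycyclic. The lamplighter group is such a $Q$. Its group ring is indeed not left Noetherian, as one checks directly once notation is set up.

From now until the end of the proof of Theorem 1, $Q=B\rtimes\langle s\rangle$ is the lamplighter group, $S=\mathbb F_2[B]$, $R=\mathbb F_2[Q]$, and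
$$x_i=b_i+1\in S .$$
Then $x_i^2=b_i^2+1=0$. The monomials $x_A=\prod_{i\in A}x_i$, for $A\subset\mathbb Z$ finite, form a basis of $S$, and $x_Ax_{A'}$ is $x_{A\cup A'}$ if $A\cap A'=\emptyset$ and $0$ otherwise. Every element of $R$ is uniquely a finite sum $\sum_js^jf_j$ with $f_j\in S$.

To see that $R$ is not left Noetherian, let $J$ be the ideal of $S$ generated by all $x_i$. The left ideal $RJ=\bigoplus_j s^jJ$ is not finitely generated. Indeed, finitely many of its elements involve only $x_i$ with $|i|\le k$ for some $k$, so they lie in $\bigoplus_j s^j\cdot(x_i:|i|\le k)S$, which does not contain $x_{k+1}$.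

## Countable submodules inside cyclic ones, and why $R^2$ is in the way

Here is a sufficient condition for cofinality $\ne\omega$ that suggests a construction.

**Lemma 6.** If every countable subset of a group $G$ lies in a finitely generated subgroup, then $G$ has cofinality $\neq\omega$.

*Proof.* If $G=\bigcup H_n$ with $H_n$ proper and increasing, choose $g_n\in G\setminus H_n$. The set $\{g_n:n\in\mathbb N\}$ lies in a finitely generated subgroup, which lies in some $H_m$. But $g_m\notin H_m$. $\square$

For $G=M\rtimes Q$ it is enough that every countable subset of $M$ lies in a cyclic submodule $Rm$, because $Rm\rtimes Q=\langle m,s,b_0\rangle$ is 3-generated. The natural plan is to build $M$ as an increasing union of countable modules $M_\alpha$ $(\alpha<\omega_1)$ in which each $M_{\alpha+1}$ is cyclic and properly contains $M_\alpha$. So we must embed a given countable module properly in a cyclic one.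

The obvious way is this. Let $m_0,m_1,\dots$ generate $M_\alpha$. Choose elements $c_0,c_1,\dots\in R$, adjoin a new generator $m'$, and impose $c_nm'=m_n$:
$$M'=(M_\alpha\oplus R)\big/\big\{\big(\textstyle\sum u_nm_n,\,-\sum u_nc_n\big):(u_n)\in\bigoplus_{\mathbb N} R\big\}.$$
The map $M_\alpha\to M'$ is injective precisely when $\sum u_nc_n=0$ implies $\sum u_nm_n=0$. If we want this for arbitrary $(m_n)$, the $c_n$ must be left linearly independent. Already two independent elements cannot be found.

**Lemma 7.** For $R=\mathbb F_2[C_2\wr\mathbb Z]$ there is no injective $R$-homomorphism $R^2\to R$. Moreover $R^2$ embeds in no cyclic $R$-module.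

*Proof.* Such a map is $(u,v)\mapsto ua+vb$ for some $a,b\in R$. Let $T\subset Q$ be the finite union of their supports, and write $B[p,q]$ for the subgroup generated by $b_i$, $p\le i\le q$. For some $k\geq 0$, every element of $T$ is $s^i\gamma$ with $|i|\le k$ and $\gamma\in B[-k,k]$. Choose $n$ with $n+1>2k$ and put
$$F=\{\beta s^j:\ \beta\in B[-2k,n+2k],\ 0\le j\le n\}.$$
Since $\beta s^j\cdot s^i\gamma=\beta\,(s^{i+j}\gamma s^{-i-j})\,s^{i+j}$ and $s^{i+j}\gamma s^{-i-j}\in B[i+j-k,i+j+k]\subset B[-2k,n+2k]$, the set $FT$ consists of elements $\beta s^l$ with $\beta\in B[-2k,n+2k]$ and $-k\le l\le n+k$. So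
$$|FT|\le 2^{n+4k+1}(n+1+2k)<2\cdot2^{n+4k+1}(n+1)=2|F|.$$
The map sends the space $\mathbb F_2[F]^2$, of dimension $2|F|$, into $\mathbb F_2[FT]$, of dimension $<2|F|$. It is not injective.

Finally, if $R^2\to R/J$, $(u,v)\mapsto ua+vb+J$, were injective, then $ua+vb=0$ would imply $u=v=0$, which was just excluded. $\square$

So the plan cannot work for all countable modules: one containing $R^2$ lies in no cyclic module. Two things must change together. The free cyclic module $R$ must be replaced by a smaller cyclic module $N=R/L$ that contains $N\oplus N$, and we must allow only modules generated by elements that $L$ kills.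

## A cyclic module $N$ that properly contains infinitely many copies of itself

What must $L$ satisfy? For $u\in R$ write $\bar u=u+L$, and suppose that $(\bar u,\bar v)\mapsto\overline{ua+vb}$ is to be a well-defined injection $N^2\to N$ whose image misses $\bar 1$. This says

$$\text{(P1)}\quad ua+vb\in L\iff u\in L\text{ and }v\in L\qquad(u,v\in R);\qquad\qquad\text{(P2)}\quad 1\notin Ra+Rb+L .$$

We take $a=s^{-2}x_0$ and $b=s^{-2}x_1$. Let $\tau$ be the automorphism of $S$ given by conjugation by $s^2$, so $\tau(x_i)=x_{i+2}$ and
$$f s^{-2}=s^{-2}\tau(f)\qquad(f\in S).\tag{1}$$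
Then $x_{-2}a=s^{-2}x_0x_0=0$ and $x_{-1}b=s^{-2}x_1x_1=0$. By (P1), $L$ is forced to contain $x_{-2}$ and $x_{-1}$. Next, $L$ must contain $x_{-2}b=s^{-2}x_0x_1$, hence $x_0x_1$. And $x_{-4}a=s^{-2}x_{-2}x_0=s^{-2}x_0x_{-2}$ lies in $L$, so $x_{-4}$ must too; the same argument, with $x_{i}a=s^{-2}x_0x_{i+2}$, forces all $x_i$ with $i<0$ by induction. The following choice contains these elements and the translates of $x_0x_1$ under powers of $\tau$.

**Definition 8.** Let $\Delta$ be the set of finite $A\subset\mathbb N$ containing no pair $\{2j,2j+1\}$ with $j\ge0$. Let $I$ be the ideal of $S$ generated by all $x_i$ $(i<0)$ and all $x_{2j}x_{2j+1}$ $(j\ge0)$. Put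
$$L=RI=\bigoplus_js^jI,\qquad N=R/L,\qquad e=1+L.$$

Example. $\{0,3\}\in\Delta$, while $\{2,3\}\notin\Delta$ and $\{-1\}\notin\Delta$.

The product of a monomial and a generator of $I$ is $0$ or a monomial $x_A$ with $A\notin\Delta$, and each $x_A$ with $A\notin\Delta$ is divisible by a generator. So $I$ is the span of the $x_A$ with $A\notin\Delta$. Hence $S/I$ has basis $\{x_A:A\in\Delta\}$, and $N$ has basis
$$\{s^jx_Ae:\ j\in\mathbb Z,\ A\in\Delta\}.\tag{2}$$

It helps to write $A\in\Delta$ as a word $w_0w_1w_2\cdots$, where $w_j=0$ if $2j\in A$, $w_j=1$ if $2j+1\in A$, and $w_j$ is a blank if neither holds. By (1), $s^jx_A\cdot a=s^{j-2}x_{(A+2)\cup\{0\}}$ and $s^jx_A\cdot b=s^{j-2}x_{(A+2)\cup\{1\}}$. So right multiplication by $a$ puts the letter $0$ in front of the word, right multiplication by $b$ puts $1$ in front, and both lower $j$ by 2. Two words with different first letters are different: this is the reason for (P1). The element $e$ is the all-blank word, which begins with neither letter: this is the reason for (P2). What still needs care is that $L$ is respected.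

**Lemma 8.** The left ideal $L$ and the elements $a=s^{-2}x_0$, $b=s^{-2}x_1$ satisfy (P1) and (P2).

*Proof.* **Step 1: reduce to $S$.** Write $u=\sum s^ju_j$, $v=\sum s^jv_j$ with $u_j,v_j\in S$. By (1), $ua+vb=\sum_js^{j-2}\big(\tau(u_j)x_0+\tau(v_j)x_1\big)$. So $ua+vb\in L$ if and only if $\tau(u_j)x_0+\tau(v_j)x_1\in I$ for all $j$.

**Step 2: monomials outside $I$ stay outside.** Let $A\in\Delta$. Then $\tau(x_A)x_0=x_{(A+2)\cup\{0\}}$ and $\tau(x_A)x_1=x_{(A+2)\cup\{1\}}$. Since $A+2\subset\{2,3,\dots\}$ contains no pair $\{2j,2j+1\}$, both index sets lie in $\Delta$.

**Step 3: monomials in $I$ stay in $I$.** Let $A\notin\Delta$; we claim $\tau(x_A)x_0,\tau(x_A)x_1\in I$. If $A$ contains a pair $\{2j,2j+1\}$ with $j\ge0$, then $A+2$ contains the pair $\{2j+2,2j+3\}$. If $A$ contains some $i<-2$, then $A+2$ contains the negative number $i+2$. If $-2\in A$, then $\tau(x_A)$ is divisible by $x_0$, and $x_0x_0=0$, $x_0x_1\in I$. If $-1\in A$, then $\tau(x_A)$ is divisible by $x_1$, and $x_1x_0\in I$, $x_1x_1=0$.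

**Step 4: conclude.** The sets $(A+2)\cup\{0\}$ and $(A'+2)\cup\{1\}$, for $A,A'\in\Delta$, are pairwise distinct elements of $\Delta$: the first contain $0$, the second contain $1$ and not $0$, and $A$ can be read off from either. So by Steps 2 and 3, $\tau(u_j)x_0+\tau(v_j)x_1\in I$ if and only if all coefficients of $u_j$ and $v_j$ at monomials $x_A$ with $A\in\Delta$ vanish, i.e. if and only if $u_j,v_j\in I$. This is (P1). The same computation shows that $(Ra+Rb+L)/L$ is spanned by basis elements $s^jx_Ae$ with $A\cap\{0,1\}\ne\emptyset$, so it does not contain $e=s^0x_\emptyset e$. This is (P2). $\square$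

The following three lemmas use only that $R$ is a ring, $L$ a left ideal, and $a,b\in R$ elements with (P1) and (P2). We state them in that generality, with $N=R/L$ and $e=1+L$, so that they apply unchanged to Theorem 3.

From two copies of $N$ in $N$ we get infinitely many by iterating in one of them. Put
$$c_n=ba^n\qquad(n\ge0).$$
In the lamplighter case, for example, $c_0=s^{-2}x_1$, $c_1=s^{-2}x_1s^{-2}x_0=s^{-4}x_3x_0$, and $c_2=s^{-6}x_5x_2x_0$. In terms of words, right multiplication by $c_n$ puts $0^n1$ in front; no one of these prefixes is an initial segment of another.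

**Lemma 9.** For finitely supported $(u_n)$ in $R$: $\sum_nu_nc_n\in L$ if and only if all $u_n\in L$. Hence
$$\iota:D:=\bigoplus_{n\in\mathbb N}N\to N,\qquad (u_n+L)_n\mapsto\sum_nu_nc_n+L,$$
is a well-defined injective $R$-homomorphism, and $e\notin\iota(D)$.

*Proof.* We use induction on $m$ for sums $\sum_{n=0}^mu_nba^n$. For $m=0$ the claim is (P1) with first coefficient $0$. For $m\ge1$,
$$\sum_{n=0}^mu_nba^n=\Big(\sum_{n=1}^mu_nba^{n-1}\Big)a+u_0b .$$
By (P1) this lies in $L$ if and only if $u_0\in L$ and $\sum_{n=1}^mu_nba^{n-1}\in L$, and by induction the latter holds if and only if $u_1,\dots,u_m\in L$. The "if" direction makes $\iota$ well defined, and the "only if" direction makes it injective. Since $c_0=b$ and $c_n=(ba^{n-1})a$ for $n\ge1$, the image lies in $(Ra+Rb+L)/L$, which does not contain $e$ by (P2). $\square$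

**Definition 9.** For an $R$-module $M$ put $M^L=\{m\in M:Lm=0\}$. Let $\mathcal C$ be the class of $R$-modules that are generated by $M^L$.

Example. $e\in N^L$ because $L$ is a left ideal, so $N=Re\in\mathcal C$. But $M^L$ need not be a submodule: in the lamplighter case $x_{-1}\in L$ and $x_{-1}s^{-1}e=s^{-1}x_0e$ is a basis element in (2), so $s^{-1}e\notin N^L$.

The class $\mathcal C$ is closed under increasing unions, since $M_\alpha^L\subset M^L$ for a submodule $M_\alpha\subset M$. If $M\in\mathcal C$, each element of $M$ is an $R$-combination of finitely many elements of $M^L$, so every countable subset of $M$ lies in a submodule generated by a countable subset of $M^L$.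

Now the construction that failed for $R$ works with $N$ in its place.

**Lemma 10.** Let $M\in\mathcal C$ and let $(m_n)_{n\in\mathbb N}$ be a sequence in $M^L$. There are $M'\in\mathcal C$ containing $M$ as a proper submodule and $m'\in M'^L$ with $M'=M+Rm'$ and $c_nm'=m_n$ for all $n$. Moreover $M'/M\cong N/\iota(D)$.

*Proof.* **Step 1: define $M'$.** Since $Lm_n=0$, the map $f:D\to M$, $(u_n+L)_n\mapsto\sum u_nm_n$, is well defined. Let
$$M'=(M\oplus N)\big/\{(f(d),-\iota(d)):d\in D\}$$
and let $m'$ be the image of $(0,e)$.

**Step 2: $M$ embeds.** If $(m,0)=(f(d),-\iota(d))$, then $\iota(d)=0$, so $d=0$ by Lemma 9 and $m=f(0)=0$.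

**Step 3: $M'\in\mathcal C$.** As $N=Re$ and $Le=0$, we have $M'=M+Rm'$ and $Lm'=0$. So $M'$ is generated by $M^L\cup\{m'\}\subset M'^L$.

**Step 4: the equations hold.** Let $e_n\in D$ be $e$ in the $n$-th summand. Then $c_ne=c_n+L=\iota(e_n)$, so $c_nm'$ is the image of $(0,\iota(e_n))$. This equals the image of $(f(e_n),0)=(m_n,0)$, because the difference $(f(e_n),-\iota(e_n))$ was factored out.

**Step 5: $M$ is proper.** Factoring $M$ out of $M'$ leaves $N/\iota(D)$, which is nonzero since $e\notin\iota(D)$. $\square$

## The module of size $\aleph_1$ and the proof of Theorem 1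

**Lemma 11.** Assume in addition that $R$ is countable. There is a strictly increasing chain $(M_\alpha)_{\alpha<\omega_1}$ of countable modules in $\mathcal C$, with $M_0=0$ and unions at limits, and elements $m_\alpha\in M_{\alpha+1}$, such that $M_{\alpha+1}=Rm_\alpha$ and $M_{\alpha+1}/M_\alpha\cong N/\iota(D)$. The union $M=\bigcup_{\alpha<\omega_1}M_\alpha$ has cardinality $\aleph_1$, and every countable subset of $M$ lies in some $Rm_\alpha$.

*Proof.* Let $M_0=0$. Given $M_\alpha$, the set $M_\alpha^L$ is countable, nonempty (it contains $0$) and generates $M_\alpha$. Enumerate it as a sequence $(m_n)$, possibly with repetitions. Let $M_{\alpha+1}\supsetneq M_\alpha$ be the module of Lemma 10, with $m_\alpha:=m'$. Every $m_n=c_nm_\alpha$ lies in $Rm_\alpha$, so $M_\alpha\subset Rm_\alpha$ and $M_{\alpha+1}=M_\alpha+Rm_\alpha=Rm_\alpha$. This is countable because $R$ is. At a limit ordinal $\alpha<\omega_1$ take the union, which is a countable union of countable modules and lies in $\mathcal C$.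

The chain is strictly increasing of length $\omega_1$ with countable terms, so $|M|=\aleph_1$. A countable subset of $M$ lies in some $M_\alpha$, because a countable set of countable ordinals is bounded below $\omega_1$; and $M_\alpha\subset M_{\alpha+1}=Rm_\alpha$. $\square$

*Proof of Theorem 1.* The ring $R=\mathbb F_2[Q]$ is countable, and $L,a,b$ satisfy (P1) and (P2) by Lemma 8. Let $M$ be the module of Lemma 11 and $G=M\rtimes Q$.

**Step 1: solvability and size.** $G/M\cong Q$ is metabelian, so $G''\le M$ and $G'''=1$. Also $|G|=\aleph_1$.

**Step 2: countable subsets.** Let $X\subset G$ be countable. The $M$-components of its elements lie in some $M_{\alpha+1}=Rm_\alpha$. The submodule $Rm_\alpha$ is generated as a group by the conjugates of $m_\alpha$ under $Q=\langle s,b_0\rangle$. So $X\subset M_{\alpha+1}\rtimes Q=\langle m_\alpha,s,b_0\rangle$.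

**Step 3: cofinality.** By Step 2 and Lemma 6, $G$ has cofinality $\neq\omega$. One can also see this through the dictionary of Lemma 1: if $M=\bigcup K_n$ were an increasing union of proper submodules, each $m_\alpha$ would lie in some $K_{n(\alpha)}$, one $n$ would serve for uncountably many and hence unboundedly many $\alpha$, and then $K_n\supset Rm_\alpha=M_{\alpha+1}$ for these $\alpha$ would give $K_n=M$. $\blacksquare$

## The torsion-free version over $\mathbb Z[\mathbb Z\wr\mathbb Z]$

*Proof of Theorem 3.* Now let $B=\bigoplus_{i\in\mathbb Z}\langle b_i\rangle$ be free abelian, $Q=B\rtimes\langle s\rangle=\mathbb Z\wr\mathbb Z$, $S=\mathbb Z[B]$, $R=\mathbb Z[Q]$, and $x_i=b_i-1$. Again $\tau$ is conjugation by $s^2$ on $S$, so $\tau(b_i)=b_{i+2}$, $\tau(x_i)=x_{i+2}$, and (1) holds. The squares $x_i^2$ are no longer zero, so we put them into the ideal: let $I$ be generated by $x_i$ $(i<0)$, $x_i^2$ (all $i$) and $x_{2j}x_{2j+1}$ $(j\ge0)$. Put $L=RI=\bigoplus_js^jI$, $N=R/L$, $e=1+L$, $a=s^{-2}x_0$, $b=s^{-2}x_1$. The set $\Delta$ is as in Definition 8.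

**Step 1: a basis of $S/I$.** $S$ is the localization of the polynomial ring $\mathbb Z[x_i:i\in\mathbb Z]$ at the elements $b_i=1+x_i$. In $\mathbb Z[x_i]/(x_i^2)$ these are already units, since $(1+x_i)(1-x_i)=1-x_i^2=1$. So $S/(x_i^2)_i=\mathbb Z[x_i]/(x_i^2)$, which is free abelian on the monomials $x_A$, $A\subset\mathbb Z$ finite. The image of $I$ there is spanned by the $x_A$ with $A\notin\Delta$, as before. Hence $S/I$ is free abelian on $\{x_A:A\in\Delta\}$, and $N$ is free abelian on $\{s^jx_Ae:j\in\mathbb Z,\ A\in\Delta\}$.

**Step 2: $\tau(I)x_0\subset I$ and $\tau(I)x_1\subset I$.** It is enough to check generators. For $x_i$ with $i<-2$, $\tau(x_i)=x_{i+2}\in I$. For $i=-2$ the products are $x_0^2$ and $x_0x_1$, and for $i=-1$ they are $x_1x_0$ and $x_1^2$; all four lie in $I$. Finally $\tau(x_i^2)=x_{i+2}^2\in I$ and $\tau(x_{2j}x_{2j+1})=x_{2j+2}x_{2j+3}\in I$.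

**Step 3: (P1) and (P2).** Let $u=\sum s^ju_j$ and $v=\sum s^jv_j$. As in Lemma 8, $ua+vb\in L$ if and only if $\tau(u_j)x_0+\tau(v_j)x_1\in I$ for all $j$. Write $u_j\equiv\sum_{A\in\Delta}p_Ax_A$ and $v_j\equiv\sum_{A\in\Delta}q_Ax_A$ modulo $I$, with integers $p_A,q_A$. By Step 2,
$$\tau(u_j)x_0+\tau(v_j)x_1\equiv\sum_{A\in\Delta}p_Ax_{(A+2)\cup\{0\}}+\sum_{A\in\Delta}q_Ax_{(A+2)\cup\{1\}}\pmod I .$$
The index sets on the right are pairwise distinct elements of $\Delta$, so this is $0$ modulo $I$ if and only if all $p_A$ and $q_A$ vanish, i.e. $u_j,v_j\in I$. This is (P1). Also $(Ra+Rb+L)/L$ is spanned by basis elements $s^jx_Ae$ with $A\cap\{0,1\}\neq\emptyset$, so it does not contain $e$. This is (P2).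

**Step 4: the group.** $R$ is countable, so Lemmas 9–11 apply. Let $M$ be the module of Lemma 11 and $G=M\rtimes Q$. As in the proof of Theorem 1, $G'''=1$ because $Q$ is metabelian; $|G|=\aleph_1$; every countable subset of $G$ lies in some $Rm_\alpha\rtimes Q=\langle m_\alpha,s,b_0\rangle$; and $G$ has cofinality $\ne\omega$ by Lemma 6.

**Step 5: $M$ is free abelian.** By Step 3, right multiplication by $a$ or by $b$ on $N$ sends basis elements $s^jx_Ae$ to basis elements. So $\iota$, which on the $n$-th summand is right multiplication by $b$ and then $n$ times by $a$, sends the natural basis of $D$ into the basis of $N$, injectively since $\iota$ is injective. Hence $N/\iota(D)$ is free abelian on the remaining basis elements, and so is $M_{\alpha+1}/M_\alpha$ up to isomorphism. For each $\alpha$ choose $Y_\alpha\subset M_{\alpha+1}$ mapping bijectively onto a basis of $M_{\alpha+1}/M_\alpha$. By transfinite induction, $\bigcup_{\beta<\alpha}Y_\beta$ is a basis of $M_\alpha$: at successors $M_{\alpha+1}=M_\alpha\oplus\langle Y_\alpha\rangle$ with $\langle Y_\alpha\rangle$ free on $Y_\alpha$, and at limits one takes unions of bases. So $M$ is free abelian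 with basis $\bigcup_{\beta<\omega_1}Y_\beta$. As $|M|=\aleph_1$, its rank is $\aleph_1$.

**Step 6: torsion-freeness and derived length.** $M$ is torsion-free, and $Q$ is torsion-free as an extension of the free abelian group $B$ by $\mathbb Z$. Hence $G$ is torsion-free. It is uncountable of cofinality $\ne\omega$ with $G'''=1$, so its derived length is 3 by Theorem 2. $\blacksquare$

## Which cardinalities occur

To reach size $\kappa$, the chain still has length $\omega_1$, but at each stage we must catch *all* countable subsets of a module of size $\kappa$, not one countable generating set. This is where a small cofinal family in $[\kappa]^{\le\aleph_0}$ is needed.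

*Proof of Theorem 4(a).* Let $Q,R,L,N,c_n,\iota,D,\mathcal C$ be as in the proof of Theorem 1.

**Step 1: the starting module.** Let $M_0=N^{(\kappa)}$, the direct sum of $\kappa$ copies of the countable module $N$. It lies in $\mathcal C$ and has size $\kappa$, and $M_0^L$ contains the $\kappa$ generators $e$ of the summands.

**Step 2: the successor step.** Let $M_\alpha\in\mathcal C$ have size $\kappa$ and contain $M_0$. Then $M_\alpha^L\supset M_0^L$ has size $\kappa$. By hypothesis, transported by a bijection $\kappa\to M_\alpha^L$, there is a family $\mathcal F_\alpha$ of at most $\kappa$ nonempty countable subsets of $M_\alpha^L$ such that every countable subset of $M_\alpha^L$ lies in a member of $\mathcal F_\alpha$. (Dropping the empty set from a cofinal family keeps it cofinal.) For $Z\in\mathcal F_\alpha$ fix a sequence $(m_n^Z)_n$ enumerating $Z$, and let $f_Z:D\to M_\alpha$, $(u_n+L)_n\mapsto\sum u_nm_n^Z$; it is well defined since $Lm^Z_n=0$. Let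
$$M_{\alpha+1}=\Big(M_\alpha\oplus\bigoplus_{Z\in\mathcal F_\alpha}N\Big)\Big/\Big\{\Big(\sum_Zf_Z(d_Z),\,(-\iota(d_Z))_Z\Big):(d_Z)\in\bigoplus_{Z}D\Big\}.$$
If $(m,0)$ is in the submodule factored out, all $\iota(d_Z)=0$, so all $d_Z=0$ and $m=0$; thus $M_\alpha$ embeds. Let $m_Z$ be the image of $e$ in the $Z$-th copy of $N$. Then $Lm_Z=0$, and $M_{\alpha+1}$ is generated by $M_\alpha^L$ and the $m_Z$, so $M_{\alpha+1}\in\mathcal C$. As in Step 4 of Lemma 10, $c_nm_Z=m_n^Z$ for all $n$. So $Z\subset Rm_Z$: each $Z\in\mathcal F_\alpha$ lies in a cyclic submodule of $M_{\alpha+1}$. Finally $|M_{\alpha+1}|=\kappa$, since $N$ is countable and $|\mathcal F_\alpha|\le\kappa$.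

**Step 3: the union.** At limits take unions, and let $M=M_{\omega_1}$. The limit modules lie in $\mathcal C$ and, as $\kappa\ge\aleph_1$, have size $\kappa$; in particular $|M|=\kappa$.

**Step 4: countable subsets.** A countable subset of $M$ lies in some $M_\alpha$ with $\alpha<\omega_1$. Hence it lies in a submodule generated by a countable subset of $M_\alpha^L$. That subset lies in some $Z\in\mathcal F_\alpha$, so everything lies in the cyclic submodule $Rm_Z$. Therefore every countable subset of $G=M\rtimes Q$ lies in some $Rm\rtimes Q=\langle m,s,b_0\rangle$. By Lemma 6, $G$ has cofinality $\ne\omega$. It has cardinality $\kappa$ and $G'''=1$, so by Theorem 2 its derived length is 3.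

**Step 5: the examples.** If $\kappa^{\aleph_0}=\kappa$, the family of all countable subsets of $\kappa$ has size at most $\kappa$. For $\kappa=\aleph_n$, $n\ge1$, use induction on $n$. Every countable subset of $\omega_n$ is contained in some ordinal $\alpha<\omega_n$, because $\mathrm{cf}(\omega_n)>\omega$. The set $\alpha$ has size $\le\aleph_{n-1}$, so it has a cofinal family of countable subsets of size $\le\aleph_{n-1}$: the single set $\alpha$ if $\alpha$ is countable, and by induction otherwise. The union of these families over all $\alpha<\omega_n$ is cofinal and has size $\le\aleph_n$.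

*Proof of Theorem 4(b).* Let $|G|=\kappa$ be uncountable with $\mathrm{cf}(\kappa)=\omega$. Write $G$ as an increasing union of subsets $X_n$ $(n\in\mathbb N)$ with $|X_n|<\kappa$. Then $|\langle X_n\rangle|\le\max(|X_n|,\aleph_0)<\kappa$, so each $\langle X_n\rangle$ is a proper subgroup. $G$ is their increasing union, and a strictly increasing subsequence shows that $G$ has cofinality $\omega$.

*The statement under GCH.* Let $\kappa$ be uncountable with $\mathrm{cf}(\kappa)>\omega$. Every function $\omega\to\kappa$ is bounded, so $\kappa^{\aleph_0}\le\sum_{\alpha<\kappa}|\alpha|^{\aleph_0}$. Put $\mu=\max(|\alpha|,\aleph_0)<\kappa$. Under GCH, $|\alpha|^{\aleph_0}\le2^{\mu}=\mu^+\le\kappa$. Hence $\kappa^{\aleph_0}\le\kappa\cdot\kappa=\kappa$, and (a) gives a solvable group of cardinality $\kappa$ and cofinality $\neq\omega$. For uncountable $\kappa$ with $\mathrm{cf}(\kappa)=\omega$, (b) says that there is none. $\blacksquare$
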